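# The Hopf class $\sigma$ in the $\mathcal E_\infty$ quotients $S/\!/2^r,\eta$

## 1. One $\mathcal E_\infty$ cell along $2$ kills every positive stem

Everything is $2$-local, and $S$ is the $2$-local sphere. "Commutative algebra" means commutative $S$-algebra ($\mathcal E_\infty$ ring spectrum), all smash products are derived, and $H=H\mathbb F_2$. For a commutative algebra $R$ write
$$I(R)=\ker\big(\pi_*(S)\to\pi_*(R)\big).$$

**Definition (characteristic).** A commutative algebra $C$ is a *characteristic* for a connective commutative algebra $R$ if there is a morphism of commutative algebras $C\to R$ and $I(C)=I(R)$.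

The inclusion $I(C)\subseteq I(R)$ is automatic once the morphism exists, so the content is that $C$ kills as much of $\pi_*S$ as $R$ does. If $R=H\mathbb Z/2^r$, then $I(R)$ consists of $2^r\pi_0S$ and all elements of positive degree.

**Definition ($\mathcal E_\infty$ cells).** Let $\mathbb P$ be the free commutative algebra functor, $\mathbb PW=\bigvee_{n\ge0}D_nW$ with $D_nW=W^{\wedge n}_{h\Sigma_n}$. For $X$ under $S$, the *reduced free algebra* is $\widetilde{\mathbb P}X=S\wedge_{\mathbb PS}\mathbb PX$; this is the left adjoint of the forgetful functor from commutative algebras to $S$-modules under $S$. If $\alpha\in\pi_kS$ has cone $C_\alpha$, viewed under $S$, then $S/\!/\alpha=\widetilde{\mathbb P}C_\alpha=S\wedge_{\mathbb PS^k}S$, where the two maps $\mathbb PS^k\to S$ are adjoint to $\alpha$ and $0$. This is $S$ with one $\mathcal E_\infty$ cell killing $\alpha$.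

Three standard facts will be used. If $X=S\vee W$ then $\widetilde{\mathbb P}X=\mathbb PW$. In general $\widetilde{\mathbb P}X$ has a filtration that starts with $S$ and has quotients $D_n(X/S)$. For a commutative algebra $k$ we have $k\wedge\widetilde{\mathbb P}X\simeq\widetilde{\mathbb P}_k(k\wedge X)$, where $\widetilde{\mathbb P}_k$ is the same construction over $k$.

As an example, take $S/\!/2$. It begins with $S^0$ and a $1$-cell attached by $2$. Then comes $D_2S^1=\Sigma\mathbb{RP}_1^\infty$, with one cell in each dimension $\ge2$, where $\mathbb{RP}_d^\infty=\mathbb{RP}^\infty/\mathbb{RP}^{d-1}$ and in general $D_2S^d=\Sigma^d\mathbb{RP}_d^\infty$. So one $\mathcal E_\infty$ cell is many ordinary cells, and $S/\!/2$ kills more than $2$.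

Two textbook tools show how much more. For a commutative algebra $A$ there is the total power operation $P:\pi_0A\to A^0(B\Sigma_{2+})$ (Bruner–May–McClure–Steinberger, *$H_\infty$ ring spectra*), which sends $a:S\to A$ to $\Sigma^\infty B\Sigma_{2+}=D_2S\to D_2A\to A$. It satisfies $P(0)=0$, $P(1)=1$ and
$$P(a+b)=P(a)+P(b)+\mathrm{tr}(ab).$$
Put $\tau=\mathrm{tr}(1)$, the composite of the transfer $\Sigma^\infty B\Sigma_{2+}\to S$ with the unit $S\to A$. The Kahn–Priddy theorem says that the transfer, already restricted to $\Sigma^\infty\mathbb{RP}^\infty$, is onto on $2$-local $\pi_n$ for every $n>0$.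

**Proposition 1.** $I(S/\!/2)$ contains all elements of positive degree, and $S/\!/2$ is a characteristic for $H\mathbb Z/2$.

**Proof.** Let $A=S/\!/2$, so $2=0$ in $\pi_0A$. By additivity $P(2)=P(1)+P(1)+\mathrm{tr}(1)=2+\tau$. Since $P(2)=P(0)=0$, and $2=0$ in the $\pi_0A$-module $A^0(B\Sigma_{2+})$, we get $\tau=0$. Let $\alpha\in\pi_nS$ with $n>0$. By Kahn–Priddy, $\alpha$ is the image under the transfer of some $y\in\pi_n(\Sigma^\infty\mathbb{RP}^\infty)$, so the image of $\alpha$ in $\pi_nA$ is $\tau\circ y=0$. In degree $0$, $\pi_0(S/\!/2)=\mathbb Z/2=\pi_0H\mathbb Z/2$. A morphism $S/\!/2\to H\mathbb Z/2$ exists because $2=0$ in $\pi_0H\mathbb Z/2$. $\square$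

(A splitting theorem of Steinberger gives the same conclusion: $S/\!/2$ is a wedge of suspensions of $H\mathbb F_2$.)

## 2. From $2$ to $2^r$: a loss by $2^{r-1}$, the class $\eta$, and a conjecture

What changes if $2$ is replaced by $2^r$? Write $M_r=S/\!/2^r$. Then $\pi_0M_r=\mathbb Z/2^r$ and there is a morphism $M_r\to H\mathbb Z/2^r$. Run the same argument in any commutative algebra $A$ with $2^r=0$ in $\pi_0A$. By induction $P(m)=m+\binom m2\tau$ for integers $m\ge0$, since
$$P(m+1)=P(m)+1+\mathrm{tr}(m)=(m+1)+\Big(\tbinom m2+m\Big)\tau .$$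
(Mnemonic: the set $\{1,\dots,m\}^2$ with the swap has $m$ fixed points and $\binom m2$ free orbits.) Hence $0=P(2^r)=2^r+2^{r-1}(2^r-1)\tau$. As $2^r=0$ and $2^r-1$ is a $2$-local unit, $2^{r-1}\tau=0$. With Kahn–Priddy as before,
$$2^{r-1}\pi_nS\ \subseteq\ \ker(\pi_nS\to\pi_nA)\qquad(n>0,\ 2^r=0\in\pi_0A).\tag{1}$$

For $r=1$ this is Proposition 1. For $r>1$ the argument stops here: $\tau$ itself is not shown to vanish, only $2^{r-1}\tau$. Steinberger's theorem does not help either, since for $r>1$ it does not imply a splitting of $S/\!/2^r$. The loss is real: $\eta\in\pi_1S$ survives in $\pi_1(M_r)$ for $r>1$, as will be proved in Section 4. So kill $\eta$ as well. Let $C_r=S/\!/2^r,\eta$ be obtained from $M_r$ by attaching an $\mathcal E_\infty$ cell along the image of $\eta$. By Kahn–Priddy in degree $1$, the transfer restricted to the bottom cell of $\mathbb{RP}^\infty$ is $\eta$, so $\tau$ now vanishes on that bottom cell. One may hope that this repairs everything.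

**Conjecture** (Andrew Baker, "Characteristics for $E_\infty$ ring spectra", arXiv:1405.3695 (2014), where it is left open). For $r>1$, $S/\!/2^r,\eta$ is a characteristic for $H\mathbb Z/2^r$.

The conjecture, asserted for all $r>1$, is false. To state the results, let
$$N=S/\!/\eta=\widetilde{\mathbb P}C_\eta=S\wedge_{\mathbb PS^1}S,\qquad i:S\to N\ \text{the unit}.$$
The map $\mathbb PS^1\to M_r$ adjoint to the image of $\eta$ factors as $\mathbb PS^1\xrightarrow{\eta}S\to M_r$. So
$$C_r=M_r\wedge_{\mathbb PS^1}S\simeq M_r\wedge N.\tag{2}$$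
The two cells decouple, and the proof studies them separately. Let $F^s\pi_nY\subseteq\pi_nY$ be the subgroup of elements of mod $2$ Adams filtration at least $s$, recalled in Section 3.

**Theorem A.** For every $r\ge3$, $\sigma\notin I(C_r)$. Hence $C_r$ is not a characteristic for $H\mathbb Z/2^r$, and the conjecture is false.

**Theorem B (range $n\le13$).** Let $r\ge2$ and $1\le n\le13$. Then $\ker(\pi_nS\to\pi_nC_r)=\pi_nS$, except when $n=7$ and $r\ge3$, where the kernel is exactly $2\pi_7S$. In particular $\sigma\in I(C_2)$.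

**Theorem C (general bounds).** For $n>0$ and $r\ge1$,
$$2^{r-1}\pi_nS\subseteq\ker(\pi_nS\to\pi_nM_r)\subseteq F^r\pi_nS.$$
Moreover, if $\alpha\in\pi_nS$ maps to $0$ in $\pi_nC_r$, then $i(\alpha)\in F^r\pi_n(N)$.

The first inclusion of Theorem C is (1) with $A=M_r$. For $r=2$, (1) also shows that $2\alpha\in I(C_2)$ for every $\alpha$ of positive degree. Whether $C_2$ is a characteristic for $H\mathbb Z/4$ beyond degree $13$ is not decided here.

One finiteness fact is used throughout. The filtration of $N$ has quotients $D_nS^2$, which are $(2n-1)$-connected of finite type. So $N$ is connective and each $\pi_nN$ is a finitely generated $\mathbb Z_{(2)}$-module.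

## 3. Adams filtration and $H$-null maps

For a spectrum $Y$ let $\cdots\to Y_2\to Y_1\to Y_0=Y$ be the canonical Adams tower, in which $Y_{s+1}$ is the fibre of $Y_s\to H\wedge Y_s$. Let $F^s\pi_nY$ be the image of $\pi_nY_s\to\pi_nY$. It is natural in $Y$ and commutes with suspension.

**Definition ($H$-null).** A map $f$ is *$H$-null* if $H\wedge f$ is null.

Examples: $2:S\to S$ is $H$-null because $2=0$ in $\pi_0H$, and $\eta:S^1\to S$ is $H$-null because $\pi_1H=0$. The maps $Y_{s+1}\to Y_s$ of the Adams tower are $H$-null, because $H\wedge Y_s\to H\wedge H\wedge Y_s$ is split mono.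

**Lemma 2.** If $S^n\to A_s\to A_{s-1}\to\cdots\to A_0=Y$ is a composite in which each $A_{j+1}\to A_j$ is $H$-null, then the composite lies in $F^s\pi_nY$.

**Proof.** We lift $A_j\to Y$ to $Y_j$ by induction on $j$. Given the lift $A_j\to Y_j$, naturality of the unit shows that $A_{j+1}\to A_j\to Y_j\to H\wedge Y_j$ equals $A_{j+1}\to H\wedge A_{j+1}\to H\wedge A_j\to H\wedge Y_j$. The middle map is null, so $A_{j+1}\to Y_j$ lifts to the fibre $Y_{j+1}$. $\square$

In particular $2F^s\subseteq F^{s+1}$: represent an element by $S^n\to Y_s$ and precompose with $2:S^n\to S^n$; the map to $H\wedge Y_s$ becomes null.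

**Lemma 3.** (a) Suppose $Z$ has a tower $Z=Z^{(\ell)}\to\cdots\to Z^{(0)}=*$ in which the fibre of each $Z^{(j+1)}\to Z^{(j)}$ is a suspension of $H$. Then $Z_\ell\to Z$ is null, so $F^\ell\pi_*Z=0$.
(b) If $Y$ is connective and every $\pi_nY$ is finitely generated over $\mathbb Z_{(2)}$, then $\bigcap_sF^s\pi_nY=0$.

**Proof.** (a) We show by induction that $Z_j\to Z\to Z^{(j)}$ is null; for $j=0$ this is clear. If it holds for $j$, then $Z_j\to Z^{(j+1)}$ lifts to the fibre $\Sigma^kH$. Any map $W\to\Sigma^kH$ factors through $W\to H\wedge W$. So its composite with the $H$-null map $Z_{j+1}\to Z_j$ is null, and $Z_{j+1}\to Z^{(j+1)}$ is null.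

(b) Let $0\ne\alpha\in\pi_nY$. As $\pi_nY$ is finitely generated over $\mathbb Z_{(2)}$, there is $m$ with $\alpha\notin2^m\pi_nY$. Since $\pi_nY/2^m$ injects into $\pi_n(Y\wedge S/2^m)$, $\alpha$ has non-zero image in $\pi_nZ$, where $Z$ is the Postnikov truncation of $Y\wedge S/2^m$ in degrees $\le n$. This $Z$ has finitely many non-zero homotopy groups, each a finite $2$-group. Its Postnikov tower refines to one as in (a). Indeed, if $E\to B$ has fibre $\Sigma^kHG$ and $G'\subseteq G$ has order $2$, let $E'$ be the cofibre of $\Sigma^kHG'\to E$. Then $E\to E'$ has fibre $\Sigma^kH$, and $E'\to B$ has fibre $\Sigma^kH(G/G')$; continue with $E'$. By (a), $F^\ell\pi_nZ=0$ for some $\ell$, so by naturality $\alpha\notin F^\ell\pi_nY$. $\square$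

**The Adams spectral sequence.** The tower gives a spectral sequence with $E_2^{s,t}=\mathrm{Ext}^{s,t}_{A_*}(\mathbb F_2,H_*Y)$, $d_j:E_j^{s,t}\to E_j^{s+j,t+j-1}$, and stem $t-s$. It is a module over the spectral sequence of $S$, in which $2$ is detected by $h_0$. There is an injection $F^s\pi_nY/F^{s+1}\pi_nY\hookrightarrow E_\infty^{s,s+n}$. Its first step: if a lift $\tilde\alpha\in\pi_nY_s$ of $\alpha$ has zero class in $E_2$, its image in $\pi_n(H\wedge Y_s)$ is a $d_1$-boundary. Then $\tilde\alpha$ can be changed by an element that dies in $\pi_nY_{s-1}$ so that it lifts to $Y_{s+1}$, hence $\alpha\in F^{s+1}$. The later $d_j$ are treated in the same way. With Lemma 3(b) we get, for $Y$ connective of finite type as there,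
$$\mathrm{Ext}^{s,s+n}(H_*Y)=0\ \text{ for all } s\ge s_0\quad\Longrightarrow\quad F^{s_0}\pi_nY=0.\tag{3}$$

Write $\mathrm{Ext}(M)=\mathrm{Ext}_{A_*}(\mathbb F_2,M)$. In stems $\le7$, $\mathrm{Ext}(\mathbb F_2)$ has the following basis.

| stem | 0 | 1 | 2 | 3 | 4, 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|
| basis | $h_0^s$, $s\ge0$ | $h_1$ | $h_1^2$ | $h_2,\ h_0h_2,\ h_0^2h_2=h_1^3$ | none | $h_2^2$ | $h_0^kh_3$, $0\le k\le3$ |

Here $h_j\in\mathrm{Ext}^1$, and $\eta,\nu,\sigma$ are detected by $h_1,h_2,h_3$.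

## 4. The cell along $2^r$ costs $r$ Adams filtrations

This section proves the rest of Theorem C. Let $\bar M_r=M_r/S$ be the cofibre of the unit, with boundary $\delta_r:\bar M_r\to S^1$. An element of $\pi_nS$ dies in $M_r$ exactly when it comes from $\pi_{n+1}\bar M_r$ through $\delta_r$. The aim is to write $\delta_r$ as a composite of $r$ $H$-null maps.

**Step 1: maps $M_r\to M_{r-1}$.** Let $r\ge2$. The equation $2^r=2^{r-1}\circ2$ gives a map $C_{2^r}\to C_{2^{r-1}}$ under $S$ of degree $2$ on the top cell. Applying $\widetilde{\mathbb P}$ gives an algebra map $g_r:M_r\to M_{r-1}$, hence $\bar g_r:\bar M_r\to\bar M_{r-1}$ with $\delta_{r-1}\bar g_r=\delta_r$.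

**Step 2: $\bar g_r$ is $H$-null.** We have $H\wedge M_r=\widetilde{\mathbb P}_H(H\wedge C_{2^r})$, and $H\wedge C_{2^r}\simeq H\vee\Sigma H$ under $H$. The map $H\wedge C_{2^r}\to H\wedge C_{2^{r-1}}$ of $H$-modules under $H$ is determined by the image of the generator of $\pi_1\Sigma H$ in $H_1(C_{2^{r-1}})\cong H_1(S^1)=\mathbb F_2$. This image is $0$, because the degree is $2$. So the map factors under $H$ as $H\vee\Sigma H\to H\to H\vee\Sigma H$. Since $\widetilde{\mathbb P}_H(H)=H$, the map $H\wedge g_r$ factors as $H\wedge M_r\to H\to H\wedge M_{r-1}$, the second map being the unit. The unit $H\to H\wedge M_r$ is split mono, so $\pi_*(H\wedge M_r)\to\pi_*(H\wedge\bar M_r)$ is onto. A class in the target lifts to $H\wedge M_r$, goes to the image of the unit in $H\wedge M_{r-1}$, and hence goes to $0$ in $H\wedge\bar M_{r-1}$. So $H\wedge\bar g_r$ is zero on $\pi_*$, and a map of $H$-modules that is zero on $\pi_*$ is null.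

**Step 3: $\delta_1$ is $H$-null.** The map before it in the cofibre sequence is $H\wedge M_1\to H\wedge\bar M_1$, and $H\to H\wedge M_1$ is split mono, so the boundary $H\wedge\bar M_1\to\Sigma H$ is null.

**Step 4: conclusion.** We have $\delta_r=\delta_1\bar g_2\cdots\bar g_r$, a composite of $r$ $H$-null maps, and so is $\delta_r\wedge N$. If $\alpha\in\pi_nS$ dies in $\pi_nC_r=\pi_n(M_r\wedge N)$, then $i(\alpha)\in\pi_nN=\pi_{n+1}(\Sigma N)$ is in the image of $(\delta_r\wedge N)_*$. By Lemma 2,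
$$\alpha\in\ker(\pi_nS\to\pi_nC_r)\ \Longrightarrow\ i(\alpha)\in F^r\pi_n(N).\tag{4}$$
The same argument without $N$ gives $\ker(\pi_nS\to\pi_nM_r)\subseteq F^r\pi_nS$. Together with (1) this proves Theorem C. $\square$

**Degrees $1,3,7$ by hand.** Here the two bounds on $\ker(\pi_nS\to\pi_nM_r)$ agree. The group $\pi_nS$ is cyclic of order $2,8,16$ respectively. By the table, in these stems $\mathrm{Ext}^{s,s+n}(\mathbb F_2)$ is $\mathbb F_2$ for $1\le s\le1,3,4$ respectively and zero for all other $s$. Since the quotients $F^s/F^{s+1}$ have order at most $2$ and must account for the whole group, $F^s\pi_nS=2^{s-1}\pi_nS$ for $s\ge1$. So the kernel is exactly $2^{r-1}\pi_nS$. For $r\ge2$ this shows that $\eta$ survives in $\pi_1(M_r)$, as claimed, and that $\nu$ and $\sigma$ survive in $M_r$ too. The question is what the second cell does to $\nu$ and $\sigma$.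

## 5. The homology of $S/\!/\eta$, the death of $\nu$, and two dead ends for $\sigma$

**Homology.** Let $T=H_*(N)$. Since $\eta=0$ in $H$, $H\wedge C_\eta\simeq H\vee\Sigma^2H$ under $H$, so $T=\pi_*\mathbb P_H(\Sigma^2H)$. This is the polynomial algebra on $x$, $|x|=2$, and the allowable $Q^Ix$ of excess $>2$. For length two, $Q^{s_1}Q^{s_2}x$ needs $s_2\geq 3$ and $s_1\ge s_2+3$, so the first is $Q^6Q^3x$ in degree $11$; everything of length $\ge2$ has degree $\ge11$. Index the length-one generators by degree: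
$$a_5=Q^3x,\quad a_6=Q^4x,\quad a_7=Q^5x,\quad a_8=Q^6x.$$

| degree | 0 | 2 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|
| basis of $T$ | $1$ | $x$ | $x^2$ | $a_5$ | $x^3,\ a_6$ | $xa_5,\ a_7$ | $x^4,\ xa_6,\ a_8$ |

Also $T_1=T_3=0$. The coaction $\psi:T\to A_*\otimes T$ is a ring map, and $\psi(x)=1\otimes x+\zeta_1^2\otimes1$, because $Sq^2\ne0$ on $C_\eta$. Write $\bar\psi(m)=\psi(m)-1\otimes m$. For example,
$$\bar\psi(x^2)=\zeta_1^4\otimes1,\qquad \bar\psi(x^3)=\zeta_1^2\otimes x^2+\zeta_1^4\otimes x+\zeta_1^6\otimes1,\qquad\bar\psi(x^4)=\zeta_1^8\otimes1.\tag{5}$$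

Let $Sq^k_*$ be the dual of $Sq^k$. Since $A_1=\langle\zeta_1\rangle$ and $A_2=\langle\zeta_1^2\rangle$, for $m\in T_n$ the components of $\psi(m)$ in $A_1\otimes T_{n-1}$ and $A_2\otimes T_{n-2}$ are $\zeta_1\otimes Sq^1_*m$ and $\zeta_1^2\otimes Sq^2_*m$. If $Sq^4_*m\ne0$, then the component in $A_4\otimes T_{n-4}$ is non-zero. Because the $Sq^{2^k}$ generate the Steenrod algebra, $m$ is primitive if all $Sq^{2^k}_*m$ vanish. These facts do not depend on conventions about conjugation. The operations are computed by the Cartan formula and the Nishida relations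
$$Sq^k_*Q^s=\sum_j\binom{s-k}{k-2j}Q^{s-k+j}Sq^j_*.\tag{6}$$
For $k=1$, (6) reads $Sq^1_*Q^s=(s-1)Q^{s-1}$. So $Sq^1_*a_6=a_5$ and $Sq^1_*a_8=a_7$. Since $Sq^1_*x=0$, also $Sq^1_*(xa_6)=xa_5$. Therefore
$$Sq^1_*:T_8\to T_7\ \text{ is onto.}\tag{7}$$

**Cobar symbols.** Compute $\mathrm{Ext}(M)$ by the cobar complex $C^s(M)=\bar A_*^{\otimes s}\otimes M$, with elements $[\alpha_1|\cdots|\alpha_s]m$. If $w\in C^s(\mathbb F_2)$ is a cocycle and $m\in M$, then $d(w\otimes m)=w|\bar\psi(m)$. The class $h_j$ is $[\zeta_1^{2^j}]$, and $\mathrm{Ext}(\mathbb F_2)$ acts on $\mathrm{Ext}(M)$ by juxtaposition on the left. Let $F_n=C(T_{\le n})$; then $F_n/F_{n-1}=C(\mathbb F_2)\otimes T_n$. A cocycle of bidegree $(s,t)$ lies in $F_{t-s}$, because each bar entry has degree at least $1$.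

**Definition (symbol).** A cocycle $y\in F_n$ of bidegree $(s,t)$ has *symbol* $\mathrm{sym}_n(y)\in\mathrm{Ext}^{s,t-n}(\mathbb F_2)\otimes T_n$, its class in the cohomology of $F_n/F_{n-1}$. A symbol is *killed by $q$* if it equals $\mathrm{sym}_n(dq)$ for a cochain $q\in C(T)$ with $dq\in F_n$.

If $\mathrm{sym}_n(y)=0$, then $y\equiv dq'$ modulo $F_{n-1}$ for some $q'\in F_n$, so $y$ is cohomologous to a cocycle in $F_{n-1}$. If the symbol of $y$ is killed by $q$, the same holds with $y-dq$ in place of $y$. Going down from $n=t-s$ to $F_{-1}=0$, we see that $\mathrm{Ext}^{s,t}(T)$ is spanned by classes of cocycles realizing the symbols that are not killed. For stem $k$, only $n\le k$ with $T_n\ne0$ matter, and the first tensor factor lies in stem $k-n$ of $\mathrm{Ext}(\mathbb F_2)$.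

**Proposition 4.** $\pi_3N=0$; in particular $i(\nu)=0$.

**Proof.** As $T_1=T_3=0$, the possible symbols in stem $3$ are $h_0^kh_2\otimes1$ and $h_1\otimes x$. The first is killed by $w\otimes x^2$, with $w$ a cocycle for $h_0^k$, because $\bar\psi(x^2)=\zeta_1^4\otimes1$. The second is not the symbol of a cocycle: if $[w]=h_1$ and $v\in C^1(\mathbb F_2)$, then $d(w\otimes x+v\otimes1)=(w|\zeta_1^2+dv)\otimes1$, which is non-zero because $h_1^2\ne0$. So $\mathrm{Ext}(T)$ vanishes in stem $3$, and (3) with $s_0=0$ gives $\pi_3N=0$. $\square$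

So the $\mathcal E_\infty$ cell on $\eta$ kills $\nu$ for free, through the product $x^2$. For $\sigma$ one might expect the same from $x^4$. Two direct ways to decide whether $\sigma$ survives in $C_r$ both stop.

First, look for $h_3$ in the Adams spectral sequence of $C_r$. By (5), $d(x^4)=[\zeta_1^8]$, so $h_3$ goes to $0$ already in $\mathrm{Ext}(T)$, and hence in $\mathrm{Ext}(H_*C_r)$. This does not show that $\sigma$ dies. It only shows that the filtration jumps, $i(\sigma)\in F^2\pi_7N$, and $\sigma$ may be detected higher up. The first-order test is blind.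

Second, use the $e$-invariant: if $\sigma$ dies in $C_r$, then $S\to C_r$ extends over $C_\sigma$, and one compares Chern characters. But $2^r=0$ in $\pi_0C_r$, so $H_*(C_r;\mathbb Q)=0$ and the Chern character on $C_r$ carries no information.

The way past this is to use each tool where it is strong. The ring $N$ still has rational homology, so the $e$-invariant can prove $i(\sigma)\ne0$ there. Passing from $N$ to $C_r=M_r\wedge N$ costs exactly what (4) says: if $\sigma$ dies in $C_r$, then $i(\sigma)\in F^r\pi_7N$. It remains to find out how far up the Adams filtration of $\pi_7N$ reaches.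

## 6. Complex $K$-theory shows that $i(\sigma)\neq0$ in $\pi_7(S/\!/\eta)$

Let $ku\to KU$ be $2$-local connective and periodic complex $K$-theory with Bott class $\beta$. The Chern character is a map of ring spectra $KU\to H\mathbb Q[\beta^{\pm1}]$. Setting $\beta=1$ gives $ch:KU_{2k}(X)\to\bigoplus_jH_{2j}(X;\mathbb Q)$, and similarly in cohomology. It is multiplicative on ring spectra and compatible with Kronecker products. Let $v_2$ be the $2$-adic valuation on $\mathbb Q$.

**Step 1: two $e$-invariants.** The purpose is to record rational numbers attached to $C_\eta$ and $C_\sigma$. Let $\alpha\in\pi_{2m-1}S$ and $C_\alpha=S\cup_\alpha e^{2m}$. Since $ku_{2m-1}(S)=0$, there is $z\in ku_{2m}(C_\alpha)$ lifting the generator of the top cell, unique up to $\mathbb Z_{(2)}\beta^m$. So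
$$ch(z)=e_{2m}+\rho,$$
with $e_{2m}$ the top homology class and $\rho\in\mathbb Q$ well defined modulo $\mathbb Z_{(2)}$. Since $KU^1(S^{2m})=0$, there is $\xi\in KU^0(C_\alpha)$ restricting to $1$ on $S$. Write $ch\,\xi=1+\lambda e_{2m}^*$ with $e_{2m}^*$ dual to $e_{2m}$. Then $\langle\xi,z\rangle=\rho+\lambda$ lies in $\mathbb Z_{(2)}$, so $\rho\equiv-\lambda$ modulo $\mathbb Z_{(2)}$. By Bott periodicity $\lambda$ may be computed on an even suspension of $C_\alpha$.

For $\eta$: $C_\eta=\Sigma^{-2}\mathbb{CP}^2$ and $ch(L-1)=y+\frac12y^2$, so $\lambda\equiv\frac12$ and $\rho\equiv\frac12$ modulo $\mathbb Z_{(2)}$.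

For $\sigma$: $C_\sigma=\Sigma^{-8}\mathbb{OP}^2$. The group $\widetilde{KU}^0(\mathbb{OP}^2)$ is free on $\xi,\omega$ with $ch\,\xi=y_8+\lambda y_{16}$ and $ch\,\omega=y_{16}=y_8^2$, and $ch$ is injective on it. (Here use integral $K$-theory; localize afterwards.) The Adams operation $\psi^2$ multiplies the part of $ch$ in $H^{2q}$ by $2^q$, so $ch\,\psi^2\xi=16y_8+256\lambda y_{16}$ and hence $\psi^2\xi=16\xi+240\lambda\,\omega$. On the other hand $\psi^2\xi\equiv\xi^2$ modulo $2$, and $\xi^2=\omega$ because $ch\,\xi^2=y_8^2$. So $240\lambda$ is an odd integer, $v_2(\lambda)=-4$, and therefore $v_2(\rho)=-4$ for $\sigma$.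

**Step 2: the ring $ku_*N$ near degree $8$.** Choose a class in $ku_2(C_\eta)$ lifting the top cell. By Step 1, after adding a $\mathbb Z_{(2)}$-multiple of $\beta$, its image $\kappa\in ku_2(N)$ satisfies
$$ch(\kappa)=X+\tfrac12,$$
where $X\in H_2(N;\mathbb Q)$ is the image of the top class of $C_\eta$. The chosen class gives $ku\wedge C_\eta\simeq ku\vee\Sigma^2ku$ under $ku$. So $ku\wedge N\simeq\mathbb P_{ku}(\Sigma^2ku)$ and $ku_*(N)=\bigoplus_nku_*(D_nS^2)$, where $\kappa^n$ is the image of the generator under the bottom cell $S^{2n}=(S^2)^{\wedge n}\to D_nS^2$. Likewise $H_*(N;\mathbb Q)=\mathbb Q[X]$.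

*Claim: $ku_8(N)$ is spanned over $\mathbb Z_{(2)}$ by $\beta^{4-j}\kappa^j$, $0\le j\le4$.* Take the summands in turn.

* $n=0,1$: $ku_8(S)$ and $ku_8(S^2)$ are spanned by $\beta^4$ and $\beta^3\kappa$.
* $n=2$: $D_2S^2=\Sigma^2\mathbb{RP}_2^\infty$, and the cofibre of its bottom cell $S^4$ is $\Sigma^2\mathbb{RP}_3^\infty$. The cellular differential of $\mathbb{RP}_3^\infty$ from dimension $k$ to $k-1$, for $k\ge4$, is $1+(-1)^k$, so $H_{\rm even}(\mathbb{RP}_3^\infty;\mathbb Z)=0$. The Atiyah–Hirzebruch spectral sequence gives $ku_{\rm even}(\mathbb{RP}^\infty_3)=0$. So $ku_{2k}(S^4)\to ku_{2k}(D_2S^2)$ is onto, and $ku_{2k}(D_2S^2)$ is spanned by $\beta^{k-2}\kappa^2$.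
* $n=3$: the composite of the transfer $D_3S^2\to(S^2)^{\wedge3}_{h(\Sigma_1\times\Sigma_2)}=S^2\wedge D_2S^2$ with the projection $S^2\wedge D_2S^2\to D_3S^2$ is multiplication by the index $3$ on integral homology, hence a $2$-local equivalence. So the projection is onto on $ku_*$. By the case $n=2$, $ku_8(S^2\wedge D_2S^2)=ku_6(D_2S^2)$ is spanned by $\beta$ times the bottom class, and the bottom cell goes to the bottom cell. So $ku_8(D_3S^2)$ is spanned by $\beta\kappa^3$.
* $n=4$: $D_4S^2$ is $7$-connected, so $ku_8(D_4S^2)=H_8(D_4S^2;\mathbb Z_{(2)})=H_0(\Sigma_4;\mathbb Z_{(2)})$. The action is trivial since the sphere has even dimension, so this is spanned by $\kappa^4$.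
* $n\ge5$: $D_nS^2$ is at least $9$-connected and contributes $0$.

**Step 3: the contradiction.** Suppose $i(\sigma)=0$. Then $i$ extends to $f:C_\sigma\to N$. With $z\in ku_8(C_\sigma)$ from Step 1, $f_*z=\sum_jn_j\beta^{4-j}\kappa^j$ with $n_j\in\mathbb Z_{(2)}$. Put $Y=X+\frac12$. Since $f_*e_8\in H_8(N;\mathbb Q)=\mathbb QX^4$, applying $ch$ gives, for some $c\in\mathbb Q$,
$$\sum_{j=0}^4n_jY^j=c\,\big(Y-\tfrac12\big)^4+\rho.\tag{8}$$
The coefficient of $Y$ is $-\frac c2=n_1\in\mathbb Z_{(2)}$, so $v_2(c)\ge1$ and $v_2(\frac c{16})\ge-3$. The constant term is $\frac c{16}+\rho=n_0\in\mathbb Z_{(2)}$, so $v_2(\rho)\ge-3$. This contradicts $v_2(\rho)=-4$. Hence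
$$i(\sigma)\ne0\ \text{ in }\ \pi_7(N).\tag{9}$$

Against $\nu$ the same test has no force, as it should by Proposition 4. There (8) becomes $\sum n_jY^j=c(Y-\frac12)^2+\rho$, and the conditions are $c\in\mathbb Z_{(2)}$ and $\frac c4+\rho\in\mathbb Z_{(2)}$, which can be met when $v_2(\rho)=-2$ by taking $c=-4\rho$.

## 7. No seventh stem in Adams filtration three, and Theorem A

**Proposition 5.** $\mathrm{Ext}^{s,s+7}(T)=0$ for $s\ge3$. Hence $F^3\pi_7(N)=0$.

**Proof.** We list the possible symbols with $s\ge3$ in stem $7$ and kill each one.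

* $n=7$: $h_0^s\otimes m$ with $m\in T_7$. By (7), $m=Sq^1_*m'$ with $m'\in T_8$. Let $q=[\zeta_1|\cdots|\zeta_1]m'$ with $s-1$ entries. Then $dq=[\zeta_1|\cdots|\zeta_1]\,|\,\bar\psi(m')$ lies in $F_7$ with leading part $[\zeta_1|\cdots|\zeta_1]m$ ($s$ entries), so $q$ kills the symbol.
* $n=6,5$: stems $1$ and $2$ of $\mathrm{Ext}(\mathbb F_2)$ have nothing with $s\ge3$.
* $n=4$: stem $3$ with $s\ge3$ gives $h_0^2h_2\otimes x^2=h_1^3\otimes x^2$. By (5), $d([\zeta_1^2|\zeta_1^2]x^3)$ lies in $F_4$ with leading part $[\zeta_1^2|\zeta_1^2|\zeta_1^2]x^2$, so the symbol is killed.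
* $n=2$: stem $5$ is zero.
* $n=0$: $h_0^kh_3\otimes1$. By (5), it is killed by $w\otimes x^4$, with $w$ a cocycle for $h_0^k$.

So the groups vanish, and (3) with $s_0=3$ gives $F^3\pi_7N=0$. $\square$

**Proof of Theorem A.** Let $r\ge3$ and suppose $\sigma\in I(C_r)$. By (4), $i(\sigma)\in F^r\pi_7N\subseteq F^3\pi_7N=0$, contradicting (9). So $\sigma\notin I(C_r)$. But $\sigma\in I(H\mathbb Z/2^r)$, since $\sigma$ has positive degree. Hence $I(C_r)\neq I(H\mathbb Z/2^r)$, whatever morphism $C_r\to H\mathbb Z/2^r$ is chosen, and $C_r$ is not a characteristic for $H\mathbb Z/2^r$. $\blacksquare$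

For $r=2$ the bound (4) says only $i(\sigma)\in F^2\pi_7N$, which holds anyway because $h_3$ dies. In fact $\sigma$ does die in $C_2$, by a finer argument.

## 8. In $S/\!/\eta$ the class $\sigma$ becomes divisible by four

**The relation $2i(\sigma)=0$.** The class $h_3$ detecting $\sigma$ goes to $0$ in $\mathrm{Ext}^1(T)$, since $d(x^4)=[\zeta_1^8]$. So $i(\sigma)\in F^2\pi_7N$, and
$$2\,i(\sigma)\in F^3\pi_7N=0.\tag{10}$$

**Proposition 6.** There is $\hat p\in\pi_7(N)$ with $i(\sigma)=4\hat p$.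

The plan is to find a primitive $p\in T_7$ with $h_0^2p\neq0$ detecting $i(\sigma)$, and to show that $p$ lifts to homotopy.

**Step 1: the operations needed.** From (6),
$$Sq^2_*Q^s=\tbinom{s-2}2Q^{s-2}+Q^{s-1}Sq^1_*,\qquad Sq^4_*Q^s=\tbinom{s-4}4Q^{s-4}+\tbinom{s-4}2Q^{s-3}Sq^1_*+Q^{s-2}Sq^2_*.$$
With $Sq^1_*x=0$, $Sq^2_*x=1$, $Q^2x=x^2$, $Q^s1=0$ for $s>0$, and the Cartan formula:

* $Sq^1_*a_5=2x^2=0$; $Sq^1_*a_7=4a_6=0$ and $Sq^2_*a_7=\binom32a_5=a_5$; $Sq^1_*(xa_5)=0$ and $Sq^2_*(xa_5)=a_5$ (as $Sq^2_*a_5\in T_3=0$).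
* $Sq^2_*a_6=\binom22x^2=x^2$ and $Sq^4_*a_6=Q^2(1)=0$; $Sq^1_*x^3=0$ and $Sq^2_*x^3=x^2$.
* $Sq^2_*a_8=\binom42a_6=0$ and $Sq^4_*a_8=\binom24x^2+Q^4(1)=0$.
* $Sq^2_*(xa_6)=a_6+x\cdot x^2=a_6+x^3$, and $Sq^4_*(xa_6)=Sq^2_*x\cdot Sq^2_*a_6+x\,Sq^4_*a_6=x^2$.

Put
$$p=xa_5+a_7,\qquad b=a_6+x^3,\qquad m_8=a_8+xa_6 .$$
The class $a_5$ is primitive: $Sq^1_*a_5=0$, and $Sq^2_*a_5\in T_3$, $Sq^4_*a_5\in T_1$ vanish. The class $p$ is primitive: $Sq^1_*p=0$, $Sq^2_*p=a_5+a_5=0$, and $Sq^4_*p\in T_3=0$. Next, $D=\langle1,x,a_5,b\rangle$ is a subcomodule. For $1,x,a_5$ this is clear. For $b$, the component of $\psi(b)$ over $T_5$ is $\zeta_1\otimes Sq^1_*b=\zeta_1\otimes a_5$, the component over $T_4$ is $\zeta_1^2\otimes Sq^2_*b=\zeta_1^2\otimes(x^2+x^2)=0$, and the rest involves only $x$ and $1$. Finally $Sq^1_*m_8=a_7+xa_5=p$ and $Sq^2_*m_8=a_6+x^3=b$, so for some $\theta_j\in A_j$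
$$\psi(m_8)=1\otimes m_8+\zeta_1\otimes p+\zeta_1^2\otimes b+\theta_3\otimes a_5+\theta_4\otimes x^2+\theta_6\otimes x+\theta_8\otimes1.$$

**Step 2: a second representative of $h_0p$.** Let $e=[\zeta_1^2]b+[\theta_3]a_5+[\theta_4]x^2+[\theta_6]x+[\theta_8]$. Then $d(m_8)=[\zeta_1]p+e$. As $[\zeta_1]p$ is a cocycle, $e$ is a cocycle representing $h_0p$. We identify $\theta_4$. The element $x^2$ does not occur in $\bar\psi$ of $b,a_5,x^2,x,1$, so the $x^2$-component of $de=0$ says that $\theta_4$ is primitive. Since $Sq^4_*m_8=x^2\ne0$, $\theta_4\ne0$. The only non-zero primitive in $A_4$ is $\zeta_1^4$, so $\theta_4=\zeta_1^4$.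

**Step 3: moving $h_0^2p$ onto $x^2$.** Put $B=e-[\zeta_1^4]x^2\in C^1(D)$. Since $de=0$ and $\bar\psi(x^2)=\zeta_1^4\otimes1$, $dB=[\zeta_1^4|\zeta_1^4]$. The table gives $h_0h_2^2=0$, so choose $k\in C^2(\mathbb F_2)$ with $dk=[\zeta_1|\zeta_1^4|\zeta_1^4]$. Then
$$u=[\zeta_1|\zeta_1^4]x^2+k,\qquad u'=[\zeta_1]B+k\in C^2(D)$$
are cocycles, and $u+u'=[\zeta_1]e$ represents $h_0^2p$.

*The class of $u'$ is zero in $\mathrm{Ext}(T)$.* Filter $D$ by degree. The possible symbols in $\mathrm{Ext}^{2,9}(D)$ are $h_1^2\otimes a_5$ ($n=5$) and $h_0h_3\otimes1$ ($n=0$); $n=6$ would need stem $1$ with $s=2$, and $n=2$ would need stem $5$. As $a_5$ is primitive, $\mathrm{Ext}^{2,9}(D)$ is spanned by $h_1^2a_5$ and the image of $h_0h_3$. In $\mathrm{Ext}(T)$ both vanish: $d(xa_5)=[\zeta_1^2]a_5$ gives $h_1a_5=0$, and $d(x^4)=[\zeta_1^8]$ gives $h_3=0$. So $[u']=0$ and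
$$h_0^2p=[u]\ \text{ in }\ \mathrm{Ext}^{2,9}(T).\tag{11}$$

**Step 4: $[u]$ detects $i(\sigma)$.** We show that $\mathrm{Ext}^{2,9}(T)$ is spanned by $[u]$. The possible symbols are as follows.

* $n=7$: $h_0^2\otimes T_7$, killed as in Proposition 5.
* $n=6$: none.
* $n=5$: $h_1^2\otimes a_5$, killed by $[\zeta_1^2]xa_5$.
* $n=4$: $h_0h_2\otimes x^2$, the symbol of $u$.
* $n=2$: none.
* $n=0$: $h_0h_3\otimes1$, killed by $[\zeta_1]x^4$.

Now $0\ne i(\sigma)\in F^2\pi_7N$ and $F^3\pi_7N=0$. So $i(\sigma)$ has non-zero image in $E_\infty^{2,9}$, which is a subquotient of $\mathrm{Ext}^{2,9}(T)$. Hence $[u]\ne0$, it survives to $E_\infty$, and it detects $i(\sigma)$.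

**Step 5: the sixth stem.** The differentials on $p\in\mathrm{Ext}^{0,7}(T)$ land in $E_j^{j,j+6}$, so we bound $\mathrm{Ext}^{s,s+6}(T)$ for $s\ge2$. The possible symbols are $h_0^s\otimes T_6$; $h_1^2\otimes x^2$, killed by $[\zeta_1^2]x^3$; and $h_2^2\otimes1$, killed by $[\zeta_1^4]x^2$. For $n=5$ we would need stem $1$ with $s\ge2$, and for $n=2$ stem $4$, so these contribute nothing. In particular, a cocycle in $F_5$ is a coboundary in $C(T)$.

A symbol $h_0^s\otimes(b+\epsilon x^3)$, $\epsilon\in\mathbb F_2$, is not that of a cocycle. Such a cocycle could be changed by a coboundary from $F_6$ to the form $[\zeta_1|\cdots|\zeta_1](b+\epsilon x^3)+v\otimes a_5+(\text{terms in }F_4)$. Since $Sq^1_*(b+\epsilon x^3)=a_5$, its coboundary has $a_5$-component $[\zeta_1|\cdots|\zeta_1]+dv$ with $s+1$ entries, non-zero because $h_0^{s+1}\ne0$. So the only possible non-zero symbol is $h_0^s\otimes x^3$. Two cocycles with this symbol differ by one cohomologous to a cocycle in $F_5$, so they are cohomologous.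 Therefore for $s\ge2$
$$\dim\mathrm{Ext}^{s,s+6}(T)\le1,\ \text{ and a non-zero class has symbol } h_0^s\otimes x^3.\tag{12}$$

**Step 6: for $s\ge3$ these groups are $\mathbb F_2$, and no differential hits them.** We produce homotopy classes. As $2\eta=0$, there is an element of $\pi_2(C_\eta)$ of degree $2$ on the top cell; let $v\in\pi_2(N)$ be its image. Its mod $2$ Hurewicz image is $0$, so $v$ lifts to $\pi_2(N_1)$. The composite
$$S^6\to N_1\wedge N_1\wedge N_1\to N\wedge N_1\wedge N_1\to N\wedge N\wedge N_1\to N\wedge N\wedge N$$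
and Lemma 2, followed by the product $N\wedge N\wedge N\to N$, give $v^3\in F^3\pi_6N$. Hence $2^kv^3\in F^{3+k}\pi_6N$.

To bound the filtration from above, use $H\mathbb Z_{(2)}\wedge N\simeq\mathbb P_{H\mathbb Z_{(2)}}(\Sigma^2H\mathbb Z_{(2)})$, which holds because $\eta$ is zero in $H\mathbb Z_{(2)}$. The terms $D_nS^2$ with $n\ne2,3$ contribute nothing to $H_6$, so
$$H_6(N;\mathbb Z_{(2)})=H_4(\mathbb{RP}_2^\infty;\mathbb Z_{(2)})\oplus H_6(D_3S^2;\mathbb Z_{(2)})=0\oplus\mathbb Z_{(2)}X^3.$$
The first summand is zero because the cellular differential from dimension $4$ to dimension $3$ is multiplication by $2$. The Hurewicz image of $2^kv^3$ here is $\pm2^{3+k}X^3$. The $H\mathbb Z_{(2)}$-module $H\mathbb Z_{(2)}\wedge N$ is a sum of suspended Eilenberg–Mac Lane spectra, so it projects to $\Sigma^6H\mathbb Z_{(2)}$ by an isomorphism on $\pi_6$; compose with $\Sigma^6H\mathbb Z_{(2)}\to\Sigma^6H\mathbb Z/2^s$. The spectrum $\Sigma^6H\mathbb Z/2^s$ has a tower of length $s$ with fibres $\Sigma^6H$,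 so $F^s\pi_6=0$ for it by Lemma 3(a). By naturality, elements of $F^s\pi_6N$ have Hurewicz image divisible by $2^s$.

So $2^kv^3$ lies in $F^{3+k}$ and not in $F^{4+k}$, and it gives a non-zero element of $E_\infty^{3+k,9+k}$. With (12): for every $s\ge3$, $\mathrm{Ext}^{s,s+6}(T)=\mathbb F_2$, and its generator is non-zero at $E_\infty$, so no differential hits it.

**Step 7: $p$ lifts to homotopy.** First $d_2(p)=0$. Suppose $g=d_2(p)\ne0$ in $\mathrm{Ext}^{2,8}(T)$. By (12), $g$ has symbol $h_0^2\otimes x^3$, so $h_0^3g$ has symbol $h_0^5\otimes x^3$. The generator of $\mathrm{Ext}^{5,11}(T)=\mathbb F_2$ has the same symbol, so $h_0^3g$ is that generator and is non-zero. But $h_0^3p\in\mathrm{Ext}^{3,10}(T)=0$ by Proposition 5, so $h_0^3g=d_2(h_0^3p)=0$, a contradiction. For $j\ge3$, $d_j(p)\in E_j^{j,j+6}$, and by Step 6 nothing non-zero there is hit. So $d_j(p)=0$ for all $j\ge2$.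

Let $\partial:\pi_7(H\wedge N)\to\pi_6(N_1)$ be the boundary map. That all $d_j(p)$ vanish means that $\partial p$ is in the image of $\pi_6(N_j)\to\pi_6(N_1)$ for every $j$; in other words $\partial p\in\bigcap_sF^s\pi_6(N_1)$, because $N_1,N_2,\dots$ is the Adams tower of $N_1$. The long exact sequence of $N_1\to N\to H\wedge N$ shows that each $\pi_n(N_1)$ is finitely generated over $\mathbb Z_{(2)}$. It also shows that $N_1$ is connective, since $\pi_0N\to T_0=\mathbb F_2$ is onto. By Lemma 3(b), $\partial p=0$. So there is $\hat p\in\pi_7N$ with mod $2$ Hurewicz image $p$.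

**Step 8: conclusion.** The element $4\hat p\in F^2\pi_7N$ has image $h_0^2p=[u]$ in $E_\infty^{2,9}$ by (11), and so does $i(\sigma)$ by Step 4. Their difference lies in $F^3\pi_7N=0$. Hence $i(\sigma)=4\hat p$. $\square$

## 9. The remaining stems up to $13$, and Theorem B

**Toda's generators.** From Toda (*Composition Methods*, Ch. VI and Thm. 14.1), the $2$-primary stems are as follows.

* $\pi_1,\pi_2,\pi_3,\pi_6$ are generated by $\eta,\eta^2,\nu,\nu^2$; $\pi_7=\mathbb Z/16\{\sigma\}$; $\pi_4=\pi_5=\pi_{12}=\pi_{13}=0$.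
* $\pi_8$ is generated by $\bar\nu\in\langle\nu,\eta,\nu\rangle$ and $\varepsilon\in\langle\eta,2\nu,\nu\rangle$.
* $\pi_9$ is generated by $\nu^3$, $\eta\varepsilon$ and $\mu\in\langle\eta,2,8\sigma\rangle$.
* $\pi_{10}$ is generated by $\eta\mu$.
* $\pi_{11}$ is generated by $\zeta\in\langle\nu,8,2\sigma\rangle$.

**The kernel of $i$.** If $i(\alpha)=0$, the juggling formula gives
$$i\,\langle\alpha,\beta,\gamma\rangle\subseteq\pm\langle i,\alpha,\beta\rangle\,\gamma\subseteq\pi_*(N)\cdot i(\gamma).$$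
So if also $i(\gamma)=0$, every element of $\langle\alpha,\beta,\gamma\rangle$ dies in $N$. We have $i(\eta)=0$ by construction, $i(\nu)=0$ by Proposition 4, and $i(2\sigma)=0$, hence $i(8\sigma)=0$, by (10). So $\bar\nu$, $\varepsilon$, $\mu$ and $\zeta$ die in $N$: in each bracket the first and last entries die. The products $\eta^2,\nu^2,\nu^3,\eta\varepsilon,\eta\mu$ die because $i$ is a ring map. For $1\le n\le13$ it follows that $\ker(\pi_nS\to\pi_nN)$ is $\pi_nS$ if $n\ne7$. If $n=7$, the kernel contains $2\sigma$ by (10) and not $\sigma$ by (9), so it is $2\pi_7S$.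

**Proof of Theorem B.** Every element dying in $N$ dies in $C_r=M_r\wedge N$. This settles all $n\ne7$ in the range, and shows $2\pi_7S\subseteq\ker(\pi_7S\to\pi_7C_r)$ for every $r\ge2$. For $r=2$, Proposition 6 says that the image of $\sigma$ in $\pi_7C_2$ is $4$ times the image of $\hat p$, which is $0$ because $4=0$ in $\pi_0C_2$. So $\sigma\in I(C_2)$, and the kernel in degree $7$ is all of $\pi_7S$. For $r\ge3$, the kernel in degree $7$ is a subgroup of the cyclic group $\pi_7S$ that contains $2\sigma$ and, by Theorem A, not $\sigma$. So it is exactly $2\pi_7S$. $\blacksquare$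

Thus for every $r\ge3$ the first degree in which $C_r$ fails to be a characteristic for $H\mathbb Z/2^r$ is $7$, where the image of $\sigma$ is non-zero of order exactly $2$.
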